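\title{Excluded butterfly minors for non-even regular oriented matroids}

\begin{abstract}
An oriented matroid is non-even if some set of elements meets every directed circuit in an odd number of elements. We prove a conjecture posed by Heuer, Steiner and Wiederrecht: a regular oriented matroid is non-even if and only if none of its generalized butterfly minors is the oriented bond matroid of a complete bipartite digraph $\vec K_{m,n}$ with $m,n\ge 2$ and $m+n$ odd. The proof uses only standard facts on totally unimodular matrices and convex polyhedra, and no decomposition theorem. It recovers the bipartite graph from the facets of the cone of nonnegative vectors of a minimal even matroid. The same argument works when parity is replaced by an arbitrary modulus or by $\mathbb Z$, and in every case the list of obstructions is exactly the list of minimal ones.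
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Even digraphs}\label{sub:digraphs}

Call a finite digraph $D$ \emph{non-even} if some set $J$ of edges meets every directed cycle of $D$ in an odd number of edges, and \emph{even} otherwise. To see what this measures, replace every edge $e$ by a directed path of length $\ell_e\ge1$. A directed cycle $C$ then has length $\sum_{e\in C}\ell_e\equiv|C\cap J|\pmod 2$, where $J=\{e:\ell_e\text{ odd}\}$. So $D$ is even exactly when every subdivision of $D$ contains a directed cycle of even length.

The basic example is the \emph{bidirected cycle} $\overleftrightarrow{C_k}$, $k\ge3$, with vertices $v_1,\dots,v_k$ and edges $a_i=(v_i,v_{i+1})$ and $b_i=(v_{i+1},v_i)$, indices modulo $k$. Its directed cycles are the $k$ digons $\{a_i,b_i\}$ and the two long cycles $\{a_1,\dots,a_k\}$ and $\{b_1,\dots,b_k\}$. The edge set is partitioned by the digons, and also by the long cycles. A set $J$ as above therefore satisfies $|J|\equiv k$ and $|J|\equiv 2\pmod 2$, so $\overleftrightarrow{C_k}$ is even for odd $k$. For even $k$ the set $J=\{a_1,b_2,\dots,b_k\}$ works.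

One would like to describe non-evenness by excluded substructures, and for this one needs operations that preserve it. Deleting an edge does. Contracting an edge need not. In $\overleftrightarrow{C_3}$ replace $v_1$ by two vertices: $v^{\rm in}$, the head of the two edges entering $v_1$, and $v^{\rm out}$, the tail of the two edges leaving $v_1$. Let $D_1$ be obtained by adding the edge $e=(v^{\rm out},v^{\rm in})$, and $D_2$ by adding $e=(v^{\rm in},v^{\rm out})$ instead. In $D_1$ the vertex $v^{\rm out}$ is a source and $v^{\rm in}$ is a sink, so the only directed cycle is the digon on $v_2,v_3$ and $D_1$ is non-even, while $D_1/e=\overleftrightarrow{C_3}$ is even. The contraction has created directed cycles out of cycles that use $e$ backwards. In $D_2$ this cannot happen, because $e$ is the only edge leaving $v^{\rm in}$. More generally, suppose that $e$ is the only edge that crosses some edge cut in its direction. A cycle that uses $e$ backwards and all its other edges forwards would cross this cut in one direction only, which is impossible. This condition refers to cuts and not to vertices, so it makes sense in an oriented matroid.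

\subsection{Regular oriented matroids and $\mathsf{GB}$-minors}\label{sub:defs}

An oriented matroid $M$ on a finite ground set $E$ is given by its \emph{signed circuits}, which are signed sets $C=(C^+,C^-)$ with support $\underline C=C^+\cup C^-\subseteq E$. We do not need the axioms, since all oriented matroids in this paper come from matrices. An \emph{elementary vector} of a subspace of $\mathbb R^E$ is a nonzero vector of the subspace whose support is minimal under inclusion, and the \emph{sign pattern} of $y\in\mathbb R^E$ is $(\{e:y_e>0\},\{e:y_e<0\})$. A real matrix $A$ with columns indexed by $E$ defines the oriented matroid whose signed circuits are the sign patterns of the elementary vectors of $\ker A$; its \emph{signed cocircuits} are the sign patterns of the elementary vectors of the row space $(\ker A)^\perp$. A matrix is \emph{totally unimodular} if all its square submatrices have determinant $0$, $1$ or $-1$. An oriented matroid is \emph{regular} if its underlying matroid is regular, that is, if it is the oriented matroid of a totally unimodular matrix; we work with the second description.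

The \emph{dual} $M^*$ interchanges signed circuits and signed cocircuits. The \emph{deletion} $M\setminus e$ has as signed circuits those of $M$ that avoid $e$, and the signed circuits of the \emph{contraction} $M/e$ are the signed sets $(C^+\setminus e,C^-\setminus e)$ of minimal nonempty support. An element $e$ is a \emph{loop} if $\{e\}$ is the support of a circuit. An \emph{isomorphism} is a bijection of ground sets that maps signed circuits to signed circuits. The incidence matrix of a digraph $D$ defines the \emph{oriented graphic matroid} $M(D)$. Its signed circuits are the cycles of the underlying graph, traversed in one of the two directions and signed by forward and backward edges. Its signed cocircuits are the \emph{bonds} (minimal nonempty edge cuts), signed by the direction in which an edge crosses. The dual $M^*(D)$ is the \emph{oriented bond matroid}. Both are regular.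

A signed circuit $C$ is a \emph{directed circuit} if $C^-=\emptyset$. We call $M$ \emph{non-even} if there is $J\subseteq E$ with $|\underline C\cap J|$ odd for every directed circuit $C$, and \emph{even} otherwise; for $M(D)$ this is the notion of Section~\ref{sub:digraphs}. A non-loop element $e$ is \emph{butterfly contractible} if there is a signed cocircuit $D$ with $D^+=\{e\}$ or $D^-=\{e\}$. In a digraph this says that some bond contains $e$ as its only edge in one of the two directions, which includes the case that $e=(u,v)$ is the only edge leaving $u$ or the only edge entering $v$. A \emph{$\mathsf{GB}$-minor} (generalized butterfly minor) of $M$ is obtained from $M$ by a finite sequence of operations, each of which deletes an arbitrary element or contracts an element that is butterfly contractible in the current oriented matroid. It is \emph{proper} if the sequence is nonempty.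

\subsection{Results}\label{sub:results}

Which even matroids should be excluded? In $\overleftrightarrow{C_k}$ every digon meets every long cycle in exactly one edge, so the edges form a $2\times k$ grid whose rows and columns are the directed cycles, and evenness comes from counting rows against columns. In a matroid nothing singles out two rows. Let $\vec K_{m,n}$ be the complete bipartite graph $K_{m,n}$ with all edges oriented from the side of size $m$ to the side of size $n$. For $m,n\ge2$ the directed circuits of $M^*(\vec K_{m,n})$, which are the directed bonds of $\vec K_{m,n}$, turn out to be the vertex stars, and these are the rows and columns of an $m\times n$ grid (Lemma~\ref{lem:grid}). So $M^*(\vec K_{m,n})$ is even when $m+n$ is odd, and the natural guess is that there are no other obstructions. This is the conjecture posed in~\cite{HSW}, and it is true.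

\begin{theorem}\label{thm:parity}
A regular oriented matroid $M$ is non-even if and only if no $\mathsf{GB}$-minor of $M$ is isomorphic to $M^*(\vec K_{m,n})$ with $m,n\ge2$ and $m+n$ odd.
\end{theorem}

Counting rows against columns is not special to parity. Let $q=0$ or let $q\ge2$ be an integer, and put $\mathbb Z_q=\mathbb Z/q\mathbb Z$, so that $\mathbb Z_0=\mathbb Z$ and congruence modulo $0$ is equality. Call $M$ \emph{$q$-good} if there is a weight $w:E\to\mathbb Z_q$ with $\sum_{e\in\underline C}w(e)=1$ for every directed circuit $C$. Weights in $\mathbb Z_2$ are indicator functions of sets $J$, so $2$-good means non-even, and Theorem~\ref{thm:parity} is contained in the case $q=2$ of the following result.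

\begin{theorem}\label{thm:main}
Let $q=0$ or $q\ge2$. A regular oriented matroid is $q$-good if and only if none of its $\mathsf{GB}$-minors is isomorphic to $M^*(\vec K_{m,n})$ with $m,n\ge2$ and $m\not\equiv n\pmod q$. This list is exact: each such $M^*(\vec K_{m,n})$ is not $q$-good, all its proper $\mathsf{GB}$-minors are $q$-good, and different unordered pairs $\{m,n\}$ give non-isomorphic members.
\end{theorem}

\begin{corollary}\label{cor:digraphs}
Let $D$ be a digraph and let $q=0$ or $q\ge2$. Then $M(D)$ is $q$-good if and only if no $\mathsf{GB}$-minor of $M(D)$ is isomorphic to $M(\overleftrightarrow{C_k})$ with $k\ge3$ and $k\not\equiv2\pmod q$. In particular, $M(D)$ is non-even if and only if no $\mathsf{GB}$-minor is isomorphic to $M(\overleftrightarrow{C_k})$ with $k\ge3$ odd, and $M(D)$ has an integer weight giving every directed circuit weight exactly $1$ if and only if no $\mathsf{GB}$-minor is isomorphic to $M(\overleftrightarrow{C_k})$ with $k\ge3$.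
\end{corollary}

We prove Theorem~\ref{thm:main} for all $q$ at once; a reader interested in parity only may put $q=2$ throughout and skip Lemma~\ref{lem:twocolors}. Sections~\ref{sec:prelim} and~\ref{sec:grids} reduce the theorem to the statement that a minimal matroid that is not $q$-good is a grid. Section~\ref{sec:example} shows on the $2\times3$ grid how the rows and columns can be read off from minimality alone, and Sections~\ref{sec:cone}--\ref{sec:unimod} carry this out in general. Section~\ref{sec:remarks} treats weights in abelian groups and shows that regularity cannot be dropped.

\section{Lattices, decompositions and polyhedra}\label{sec:prelim}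

From now on $q=0$ or $q\ge 2$ is fixed.

\subsection{The space of a regular oriented matroid}

Let $M$ be the oriented matroid of a totally unimodular matrix $A$ with columns indexed by $E$. Put $V=V(M)=\ker_{\mathbb R}A$ and $L=L(M)=V\cap\mathbb Z^E$, and let $x_e:V\to\mathbb R$ be the coordinate functional $t\mapsto t_e$. For a digraph, $V$ is the space of circulations. A vector $z$ is \emph{conformal} to $y$ if $z_ey_e>0$ whenever $z_e\ne0$. We use three standard facts.

\begin{itemize}
\item[(R1)] Every elementary vector of $V$ or of $V^\perp$ is a scalar multiple of a vector with entries in $\{0,\pm1\}$. We identify signed circuits and signed cocircuits with the elementary $\{0,\pm1\}$-vectors of $V$ and of $V^\perp$.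
\item[(R2)] Every $y\in V$ is a sum $\sum_i\lambda_iZ_i$ with $\lambda_i>0$ and signed circuits $Z_i$ conformal to $y$; the same holds for $V^\perp$ and signed cocircuits. If $y$ is integral, the $\lambda_i$ can be taken integral: $y-Z_1$ is again integral and conformal to $y$, and one applies induction on $\sum_e|y_e|$. In particular $V$ is spanned by the signed circuits, so it is determined by $M$.
\item[(R3)] Minors and the dual of $M$ are regular. The space of $M\setminus e$ is $\{t\in V:t_e=0\}$ with the coordinate $e$ dropped, the space of $M/e$ is the projection of $V$ to $\mathbb R^{E\setminus e}$, and the space of $M^*$ is $V^\perp$.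
\end{itemize}

By (R1) the directed circuits are the elementary $0/1$-vectors of $V$. Let $\mathcal K$ be the finite set of them. We treat $C\in\mathcal K$ both as a vector and as a subset of $E$. In the second half of the proof, regularity enters through the following consequence of (R1).

\begin{lemma}\label{lem:unimod}
Let $f,e_1,\dots,e_k\in E$ be distinct, let $x_{e_1},\dots,x_{e_k}$ be linearly independent on $V$, and let $x_f=\sum_ic_ix_{e_i}$ on $V$. Then $c_i\in\{0,\pm1\}$ for all $i$.
\end{lemma}

\begin{proof}
A vector $y$ with support in $\{f,e_1,\dots,e_k\}$ lies in $V^\perp$ if and only if $y_fx_f+\sum_iy_{e_i}x_{e_i}=0$ on $V$, and by independence this holds if and only if $y_{e_i}=-c_iy_f$ for all $i$. These vectors form a line, so the one with $y_f=1$ is elementary, and (R1) applies.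
\end{proof}

\subsection{Decompositions}

Being $q$-good means that a linear system over $\mathbb Z_q$ is solvable. For $q=2$ it fails exactly when an odd number of directed circuits covers every element an even number of times. In a regular matroid there is a better certificate, of the kind seen in $\overleftrightarrow{C_k}$: one vector that is exactly a sum of directed circuits in two ways.

Let $L_\ge=\{z\in L:z\ge0\}$. A \emph{decomposition} of $z\in L_\ge$ is a finite multiset $\mathcal C$ of directed circuits with sum $z$, and its \emph{length} $|\mathcal C|$ is its number of members, counted with multiplicity. Decompositions exist by (R2), and their members have support in $\operatorname{supp}z$. Call $z$ \emph{balanced} if all its decompositions have the same length modulo $q$, and \emph{unbalanced} otherwise.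

\begin{lemma}\label{lem:generation}
Let $S\subseteq E$, let $\mathcal K_S$ be the set of directed circuits that avoid $S$, and let $U_S$ be their union. The subgroup of $\mathbb Z^E$ generated by $\mathcal K_S$ is $\{z\in L:\operatorname{supp}z\subseteq U_S\}$.
\end{lemma}

\begin{proof}
The members of $\mathcal K_S$ lie in the second group. Conversely let $z\in L$ have support in $U_S$, and let $y$ be the sum of the members of $\mathcal K_S$. As $y_e\ge1$ on $U_S$, we have $z+Ny\in L_\ge$ for large $N$. The members of a decomposition of $z+Ny$ lie inside $U_S$, so they avoid $S$. Hence $z=(z+Ny)-Ny$ is generated by $\mathcal K_S$.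
\end{proof}

\begin{lemma}\label{lem:balanced}
$M$ is $q$-good if and only if every $z\in L_\ge$ is balanced.
\end{lemma}

\begin{proof}
If $w$ gives every directed circuit weight $1$, then $|\mathcal C|\equiv\sum_ew(e)z_e$ for every decomposition $\mathcal C$ of $z$. Conversely let all $z\in L_\ge$ be balanced, and let $\psi(z)\in\mathbb Z_q$ be the common length of the decompositions of $z$. The union of decompositions of $a$ and $b$ is a decomposition of $a+b$, so $\psi$ is additive. It extends to the group $G$ generated by $L_\ge$ by $\psi(a-b)=\psi(a)-\psi(b)$, which is well defined because $a-b=a'-b'$ gives $\psi(a)+\psi(b')=\psi(a')+\psi(b)$. The group $G$ is generated by $\mathcal K$, so by Lemma~\ref{lem:generation} with $S=\emptyset$ it is the set of integer points of a subspace of $\mathbb R^E$. Hence $\mathbb Z^E/G$ is finitely generated and torsion-free, therefore free, and $G$ is a direct summand of $\mathbb Z^E$. So $\psi$ extends to a homomorphism $\mathbb Z^E\to\mathbb Z_q$. This has the form $z\mapsto\sum_ew(e)z_e$, and $\psi(C)=1$ for $C\in\mathcal K$.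
\end{proof}

\begin{lemma}\label{lem:minors}
If $M$ is $q$-good, so is $M\setminus e$. If $e$ is butterfly contractible, then $M/e$ is $q$-good if and only if $M$ is. Hence every $\mathsf{GB}$-minor of a $q$-good regular oriented matroid is $q$-good.
\end{lemma}

\begin{proof}
The directed circuits of $M\setminus e$ are those of $M$ that avoid $e$, so the restriction of a weight for $M$ is a weight for $M\setminus e$.

For the contraction we first describe $\mathcal K$ in terms of the monoid $L_\ge$: a nonzero $z\in L_\ge$ is a directed circuit if and only if it is not a sum of two nonzero elements of $L_\ge$. If $z$ is not a directed circuit, a decomposition of $z$ has at least two members, and $z$ is such a sum. If $z$ is a directed circuit and $z=a+b$ with $a,b\in L_\ge$, then $a$ and $b$ have support in $\operatorname{supp}z$, so they are multiples $\lambda z$ and $\mu z$ of the elementary vector $z$; here $\lambda,\mu$ are nonnegative integers with $\lambda+\mu=1$, so one of them is $0$. Thus directed circuits, decompositions and balance are determined by the monoid $L_\ge$ up to isomorphism.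

Now let a signed cocircuit have $e$ as its only element of one sign, and let $D'\subseteq E\setminus e$ be the set of its elements of the other sign. Orthogonality to $V$ says $x_e=\sum_{f\in D'}x_f$ on $V$. So the projection $V(M)\to V(M/e)$ is bijective, and the $e$-coordinate of a vector is a nonnegative integer as soon as all its other coordinates are. The projection therefore restricts to an isomorphism of monoids $L_\ge(M)\to L_\ge(M/e)$, and Lemma~\ref{lem:balanced} gives the claim.
\end{proof}

\subsection{Polyhedra}

Let $g_1,\dots,g_k$ be linear functionals that span the dual of a real vector space $W$ of finite dimension $d$. Let $\sigma=\{t\in W:g_i(t)\ge0\ \forall i\}$; this cone is pointed, that is, it contains no line. Let $\Pi=\{t\in W:g_i(t)\ge b_i\ \forall i\}$ be nonempty. We use the following textbook facts.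

\begin{itemize}
\item[(P1)] (Farkas' lemma.) If a linear functional $g$ is nonnegative wherever the functionals of a finite family are nonnegative, then $g$ is a nonnegative combination of that family.
\item[(P2)] Let $\dim\sigma=d\ge2$, and suppose that no inequality $g_i\ge0$ is implied by the others. Then the sets $\sigma\cap\ker g_i$ are pairwise distinct and are exactly the facets of $\sigma$, and no facet contains another. The graph on the facets in which two are joined when their intersection has dimension $d-2$ is connected: a cross-section of $\sigma$ is a polytope of dimension $d-1$, its facets correspond to the vertices of the polar polytope, the joined pairs correspond to the edges of the polar, and the graph of a polytope is connected.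
\item[(P3)] $\Pi$ has a vertex, and $\Pi=\operatorname{conv}(\text{vertices})+\sigma$. A vertex $t$ is not the midpoint of two distinct points of $\Pi$, and the $g_i$ with $g_i(t)=b_i$ have common kernel $0$. If $[t,t']$ is a bounded edge of $\Pi$, the $g_i$ that are tight at both $t$ and $t'$ have common kernel $\mathbb R(t'-t)$.
\item[(P4)] If $\Pi$ has two vertices $s_0\ne s$, it has a bounded edge. Indeed, let $\ell$ be a linear functional whose minimum over $\Pi$ is attained only at $s_0$. The cone of feasible directions at $s$ contains $s_0-s$ and is generated by the directions of the edges at $s$, so $\ell$ strictly decreases along some edge at $s$. As $\ell$ is bounded below on $\Pi$, this edge is bounded.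
\end{itemize}

\section{Grids, and reduction to critical matroids}\label{sec:grids}

Let $X$ be the set of tails and $Y$ the set of heads of $\vec K_{m,n}$, so $|X|=m$, $|Y|=n$, and view the edge set as the grid $E=X\times Y$. The star at $x\in X$ is a row and the star at $y\in Y$ is a column. The space of $M^*(\vec K_{m,n})$ is the row space of the incidence matrix, the \emph{cut space}; it is spanned by the stars, so it consists of the vectors $t_{xy}=\alpha_x+\beta_y$. The only linear relation among the stars, up to a scalar, is that the sum of the rows equals the sum of the columns: $\alpha_x+\beta_y=0$ for all $x,y$ forces $\alpha$ and $-\beta$ to be the same constant. So the cut space has dimension $m+n-1$.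

\begin{lemma}\label{lem:grid}
Let $m,n\ge2$ and $M=M^*(\vec K_{m,n})$.
\begin{itemize}
\item[(a)] The directed circuits of $M$ are the $m+n$ vertex stars.
\item[(b)] $M\setminus e$ is $q$-good for every $e$, and $M$ is $q$-good if and only if $m\equiv n\pmod q$.
\item[(c)] No element of $M$ is butterfly contractible.
\item[(d)] For $k\ge3$, $M^*(\vec K_{2,k})\cong M(\overleftrightarrow{C_k})$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) In a connected graph the bonds are the cuts whose two sides are nonempty and induce connected subgraphs. Let all edges of a bond go from $U^c$ to $U$. If $U$ contains some $x\in X$, then $Y\subseteq U$ because no edge leaves $U$; so $U^c\subseteq X$ spans no edge and is a single vertex. Otherwise $U\subseteq Y$, and $U$ is a single vertex for the same reason. Conversely, deleting a vertex from $K_{m,n}$ leaves a connected graph because $m,n\ge2$, so the stars are bonds, and they are directed.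

(b) Let $e=x_0y_0$. Give weight $1$ to the other elements in the row and in the column of $e$, and weight $0$ to the elements outside this row and column. A row $x\ne x_0$ contains exactly one element of weight $1$, namely $xy_0$, and a column $y\ne y_0$ contains exactly one, namely $x_0y$. These are the directed circuits of $M\setminus e$, so $M\setminus e$ is $q$-good. Put also $w(e)=2-n$. Then row $x_0$ has weight $(n-1)+(2-n)=1$ and column $y_0$ has weight $(m-1)+(2-n)=1+m-n$, so $M$ is $q$-good if $m\equiv n$. Conversely $\mathbf 1_E$ has decompositions of lengths $m$ and $n$, so $M$ is not $q$-good if $m\not\equiv n$, by Lemma~\ref{lem:balanced}.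

(c) The signed cocircuits of $M$ are the signed cycles of $\vec K_{m,n}$. A cycle has at least four edges, alternately forward and backward, so each sign occurs at least twice.

(d) The cycle space of $\overleftrightarrow{C_k}$ has dimension $2k-k+1=k+1$. It contains the $k$ digons and the two long cycles, and the digons together with one long cycle are linearly independent, so the directed cycles span it. The bijection $a_i\mapsto x_1y_i$, $b_i\mapsto x_2y_i$ maps the long cycles to the rows and the digons to the columns. It therefore maps the cycle space onto the cut space, and elementary vectors to elementary vectors.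
\end{proof}

The condition $m,n\ge2$ is needed in (a) and (b): the bonds of $\vec K_{1,n}$ are the single edges, so $M^*(\vec K_{1,n})$ is $q$-good with $w\equiv1$.

Call a regular oriented matroid $M$ \emph{critical} if
\begin{itemize}
\item[(C1)] $M$ is not $q$-good,
\item[(C2)] $M\setminus e$ is $q$-good for every $e\in E$, and
\item[(C3)] no element of $M$ is butterfly contractible.
\end{itemize}
The heart of the paper is the following statement, proved in Sections~\ref{sec:cone}--\ref{sec:unimod}.

\begin{proposition}\label{prop:critical}
Every critical oriented matroid is isomorphic to $M^*(\vec K_{m,n})$ for some $m,n\ge2$ with $m\not\equiv n\pmod q$.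
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:critical}]
If $M$ is $q$-good, so are all its $\mathsf{GB}$-minors by Lemma~\ref{lem:minors}, while the members of the list are not $q$-good by Lemma~\ref{lem:grid}(b). If $M$ is not $q$-good, let $N$ be a $\mathsf{GB}$-minor that is not $q$-good and has the fewest elements. It is regular by (R3) and satisfies (C1) and (C2). It satisfies (C3) because contracting a butterfly contractible element would give a smaller $\mathsf{GB}$-minor that is not $q$-good, by Lemma~\ref{lem:minors}. So $N$ is on the list by Proposition~\ref{prop:critical}.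

For exactness, let $N=M^*(\vec K_{m,n})$ be on the list. By Lemma~\ref{lem:grid}(c) a nonempty sequence of operations on $N$ starts with a deletion, so every proper $\mathsf{GB}$-minor of $N$ is a $\mathsf{GB}$-minor of some $N\setminus e$ and is $q$-good by Lemmas~\ref{lem:grid}(b) and~\ref{lem:minors}. Finally, $|E|=mn$ and $\dim V=m+n-1$ are invariant under isomorphism, and the product and the sum determine $\{m,n\}$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:digraphs}]
Minors of graphic oriented matroids are graphic. By Whitney's theorem the bond matroid of a graph is graphic if and only if the graph is planar, and for $m,n\ge2$ the graph $K_{m,n}$ is planar if and only if $\min(m,n)=2$. So the only members of the list in Theorem~\ref{thm:main} that can be isomorphic to a $\mathsf{GB}$-minor of $M(D)$ have $\{m,n\}=\{2,k\}$ with $k\not\equiv2\pmod q$, which forces $k\ge3$. By Lemma~\ref{lem:grid}(d) these are the matroids $M(\overleftrightarrow{C_k})$; for $\vec K_{k,2}$ note that reversing all edges of a digraph does not change its cut space. The two special cases are $q=2$ and $q=0$.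
\end{proof}

\section{Reading off the $2\times3$ grid}\label{sec:example}

The smallest member of the list, for every $q$, is $M=M^*(\vec K_{2,3})\cong M(\overleftrightarrow{C_3})$. Write its elements as $ij$ with $i\in\{1,2\}$, $j\in\{1,2,3\}$, its rows as $R_1,R_2$ and its columns as $S_1,S_2,S_3$. Proposition~\ref{prop:critical} asks us to produce the vertices of a bipartite graph from a matroid that has no vertices. Let us see how (C1)--(C3) locate them here.

\emph{Elements are facets.} The cone $\sigma=\{t\in V:t\ge0\}$ has dimension $4$ and is generated by the five directed circuits, subject to the single relation $R_1+R_2=S_1+S_2+S_3=\mathbf 1_E$. A cross-section is a bipyramid over the triangle $S_1S_2S_3$ with apexes $R_1,R_2$. The face $t_{ij}=0$ is generated by the three circuits that avoid $ij$, and these are the six triangles of the bipyramid. Two elements in a common row or column are avoided by two circuits, so their triangles share an edge; two elements in different rows and columns are avoided by one circuit only.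

\emph{Each element splits the circuits through it.} For $e\in E$ take the weight for $M\setminus e$ from the proof of Lemma~\ref{lem:grid}(b), extended by $w(e)=0$, and let $\varphi_e(C)$ be the weight of $C$. For $e=11$ the weight is $1$ on $12,13,21$; for $e=12$ it is $1$ on $11,13,22$; for $e=21$ it is $1$ on $22,23,11$. This gives
\[
\begin{array}{c|ccccc}
 & R_1&R_2&S_1&S_2&S_3\\\hline
\varphi_{11}&2&1&1&1&1\\
\varphi_{12}&2&1&1&1&1\\
\varphi_{21}&1&2&1&1&1
\end{array}
\]
The circuits through $11$ are $R_1$ and $S_1$, and $\varphi_{11}$ takes different values on them. It must: were the values equal, a suitable choice of $w(11)$ would make $M$ $q$-good. So $11$ sorts the circuits through it into the classes $\{R_1\}$ and $\{S_1\}$, which are the two ends of the edge $11$ of $K_{2,3}$.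

\emph{Adjacent facets share all classes but one.} The table shows $\varphi_{11}-\varphi_{12}=0$ and $\varphi_{11}-\varphi_{21}=x_{11}-x_{21}$ on the five circuits. In both cases the difference is $\epsilon(x_e-x_f)$, and the class with value $1+\epsilon$ is the one that changes: from $11$ to $12$ the class $\{S_1\}$ is exchanged for $\{S_2\}$ and $\{R_1\}$ stays; from $11$ to $21$ the class $\{R_1\}$ is exchanged for $\{R_2\}$ and $\{S_1\}$ stays. Walking around the bipyramid from facet to facet, rows are exchanged for rows and columns for columns. This is the bipartition.

\emph{The vector $\mathbf 1_E$.} The polyhedron $\Pi=\{t\in V:t\ge\mathbf 1\}$ equals $\mathbf 1_E+\sigma$. Its only vertex $\mathbf 1_E$ has two decompositions, one made of rows and one made of columns, and no circuit occurs in both.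

In a general critical matroid four things are not known in advance. The classes are sets of circuits of unknown size; for $q\ne2$ an element may have more than two classes; we do not know that $\mathbf 1_E$ lies in $V$; and even when the grid has been found, $V$ might be a proper subspace of the cut space. Sections~\ref{sec:cone} and~\ref{sec:nodes} construct the classes and color them, Section~\ref{sec:Pi} finds $\mathbf 1_E$, Section~\ref{sec:product} finds a grid with one direction for each color, and Section~\ref{sec:unimod} uses Lemma~\ref{lem:unimod} to show that there are two colors and that $V$ is the whole cut space.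

\section{The cone of nonnegative vectors}\label{sec:cone}

From here to the end of Section~\ref{sec:unimod}, $M$ is critical. Let $d=\dim V$, $\sigma=\{t\in V:t\ge0\}$ and $F_e=\{t\in\sigma:t_e=0\}$. Call distinct elements $e,f$ \emph{adjacent} if $\dim(F_e\cap F_f)=d-2$. A \emph{chain} is a sequence of elements in which consecutive ones are adjacent. The next lemma is the only place where (C3) is used directly: it says that every coordinate inequality is needed to cut out $\sigma$.

\begin{lemma}\label{lem:cone}
\begin{itemize}
\item[(a)] Every element lies in a directed circuit, $|\mathcal K|\ge2$, and $\dim\sigma=d\ge2$. The set $\mathcal K$ generates $\sigma$ as a cone and spans $V$.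
\item[(b)] The sets $F_e$, $e\in E$, are pairwise distinct and are the facets of $\sigma$. Any two elements are joined by a chain.
\item[(c)] For $e\ne f$ there is a directed circuit that contains $f$ and avoids $e$.
\item[(d)] For every $e$ there is $z\in L$ with $z\ge\mathbf 1$ and $z_e=1$.
\item[(e)] If $e,f$ are adjacent, the group $L_{ef}=\{z\in L:z_e=z_f=0\}$ is generated by the directed circuits that avoid $e$ and $f$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $e$ lay in no directed circuit, $M$ and $M\setminus e$ would have the same directed circuits, contradicting (C1) and (C2). So the sum of all directed circuits is strictly positive, a neighborhood of it in $V$ lies in $\sigma$, and $\dim\sigma=d$. By (R2), $\mathcal K$ generates $\sigma$, hence it spans $V$. If there were at most one directed circuit, weight $1$ on one of its elements and $0$ elsewhere would make $M$ $q$-good. Two distinct $0/1$-vectors that are nonzero are linearly independent, so $d\ge2$.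

(b) Suppose that $t_e\ge0$ is implied by the other inequalities. By (P1), $x_e=\sum_{f\ne e}c_fx_f$ on $V$ with $c_f\ge0$, so the vector with entry $1$ at $e$ and $-c_f$ at $f\neq e$ lies in $V^\perp$. By (R2) some signed cocircuit $D$ conformal to it contains $e$, and $D^+=\{e\}$. An element of a cocircuit is not a loop, since for a loop $e$ the unit vector at $e$ lies in $V$ and is orthogonal to $D$. So $e$ is butterfly contractible, contrary to (C3). Now (P2) applies.

(c) As $F_e\not\subseteq F_f$, some $t\in\sigma$ has $t_e=0<t_f$. By (R2) some directed circuit inside $\operatorname{supp}t$ contains $f$.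

(d) Let $y$ be the sum of the directed circuits that avoid $e$, and let $C\in\mathcal K$ contain $e$. By (c), $y_f\ge1$ for $f\ne e$, so $z=C+y$ works.

(e) By (c) the pair $(x_e,x_f)$ takes the values $(1,0)$ and $(0,1)$, so $W=\{t\in V:t_e=t_f=0\}$ has dimension $d-2$. It contains $F_e\cap F_f$, which has the same dimension, so $W$ is the span of $F_e\cap F_f$. By (R2) the cone $F_e\cap F_f$ is generated by the directed circuits that avoid $e$ and $f$. Hence every vector of $W$ has support in the union $U$ of these circuits, and $L_{ef}=\{z\in L:\operatorname{supp}z\subseteq U\}$. Apply Lemma~\ref{lem:generation} with $S=\{e,f\}$.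
\end{proof}

\section{Nodes and colors}\label{sec:nodes}

\subsection{The nodes of an element}

By (C2) there is for each $e$ a weight $w_e:E\to\mathbb Z_q$ such that the homomorphism $\varphi_e:L\to\mathbb Z_q$, $z\mapsto\sum_fw_e(f)z_f$, satisfies $\varphi_e(C)=1$ for all directed circuits $C$ that avoid $e$. Fix such $\varphi_e$. A first consequence is:
\begin{equation}\label{eq:full}
\text{every unbalanced } z\in L_\ge \text{ satisfies } z\ge\mathbf 1.
\end{equation}
Indeed, if $z_e=0$, all members of a decomposition $\mathcal C$ of $z$ avoid $e$, so $|\mathcal C|\equiv\varphi_e(z)$ and $z$ is balanced.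

The \emph{nodes of $e$} are the nonempty sets among $\{C\in\mathcal K:e\in C,\ \varphi_e(C)=\lambda\}$, $\lambda\in\mathbb Z_q$. Let $\mathcal N(e)$ be the set of nodes of $e$, and for $\nu\in\mathcal N(e)$ let $\lambda_e(\nu)$ be the value of $\varphi_e$ on $\nu$, the \emph{label}. Distinct nodes of $e$ have distinct labels. A node is a set of circuits, and the same set may be a node of several elements; this is what will link the elements. Put $\mathcal N=\bigcup_e\mathcal N(e)$. Replacing $\varphi_e$ by $\varphi_e+cx_e$ with $c\in\mathbb Z_q$ keeps the defining property of $\varphi_e$, shifts all labels at $e$ by $c$, and does not change the nodes.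

Every element has at least two nodes. It has one by Lemma~\ref{lem:cone}(a), and if it had only one, with label $\lambda$, then $\varphi_e+(1-\lambda)x_e$ would be $1$ on all of $\mathcal K$, contrary to (C1). For $q=2$ there are only two labels, so every element has exactly two nodes.

For $\nu\in\mathcal N$ let $u_\nu:\mathcal K\to\{0,1\}$ be the indicator function of $\nu$. The nodes of $e$ partition the circuits through $e$, so
\begin{equation}\label{eq:xe}
x_e=\sum_{\nu\in\mathcal N(e)}u_\nu\quad\text{on }\mathcal K.
\end{equation}
The functions $u_\nu$ are defined on circuits only and are not restrictions of linear functionals in general. We measure this failure. For a decomposition $\mathcal C$ let $u_\nu(\mathcal C)=\sum_{C\in\mathcal C}u_\nu(C)$, and for decompositions $\mathcal C,\mathcal D$ of the same vector $z$ let $\Delta_\nu=\Delta_\nu(\mathcal C,\mathcal D)=u_\nu(\mathcal C)-u_\nu(\mathcal D)\in\mathbb Z$. Summing \eqref{eq:xe} over $\mathcal C$ gives $z_e=\sum_{\nu\in\mathcal N(e)}u_\nu(\mathcal C)$. Summing $\varphi_e$ over $\mathcal C$, where $|\mathcal C|-z_e$ members avoid $e$, gives $\varphi_e(z)=|\mathcal C|-z_e+\sum_{\nu\in\mathcal N(e)}\lambda_e(\nu)u_\nu(\mathcal C)$.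 Subtracting the same equations for $\mathcal D$, we get for every $e$
\begin{equation}\label{eq:delta}
\sum_{\nu\in\mathcal N(e)}\Delta_\nu=0,\qquad |\mathcal C|-|\mathcal D|\equiv-\sum_{\nu\in\mathcal N(e)}\lambda_e(\nu)\Delta_\nu\pmod q.
\end{equation}

\subsection{Adjacent elements}

The homomorphisms $\varphi_e$ and $\varphi_f$ agree on circuits that avoid both elements. For adjacent elements these circuits generate a sublattice of corank two, which leaves only two parameters.

\begin{lemma}\label{lem:adjacent}
Let $e,f$ be adjacent. There are nodes $\nu\in\mathcal N(e)\setminus\mathcal N(f)$ and $\nu'\in\mathcal N(f)\setminus\mathcal N(e)$ with $\mathcal N(e)\setminus\{\nu\}=\mathcal N(f)\setminus\{\nu'\}$. Let $\tau_{ef}:\mathcal N(e)\to\mathcal N(f)$ fix the common nodes and map $\nu$ to $\nu'$. Then $x_e-x_f=u_\nu-u_{\nu'}$ on $\mathcal K$, and $\Delta_{\tau_{ef}(\mu)}=\Delta_\mu$ for all $\mu\in\mathcal N(e)$ and all pairs of decompositions of a common vector.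
\end{lemma}

\begin{proof}
The homomorphism $\varphi_e-\varphi_f$ vanishes on the circuits that avoid $e$ and $f$, hence on $L_{ef}$ by Lemma~\ref{lem:cone}(e). The map $(x_e,x_f):L\to\mathbb Z^2$ has kernel $L_{ef}$ and is onto by Lemma~\ref{lem:cone}(c). So $\varphi_e-\varphi_f=\epsilon x_e+\epsilon'x_f$ with $\epsilon,\epsilon'\in\mathbb Z_q$. Put $\varphi_f'=\varphi_f+(\epsilon+\epsilon')x_f$, which defines the same nodes of $f$, and $\kappa=1+\epsilon$. Then $\varphi_e-\varphi'_f=\epsilon(x_e-x_f)$, and for $C\in\mathcal K$:
\begin{itemize}
\item if $e,f\in C$, then $\varphi_e(C)=\varphi'_f(C)$;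
\item if $e\in C$ and $f\notin C$, then $\varphi_e(C)=\varphi_f'(C)+\epsilon=\kappa$;
\item if $f\in C$ and $e\notin C$, then $\varphi'_f(C)=\varphi_e(C)+\epsilon=\kappa$.
\end{itemize}
Let $\lambda\ne\kappa$. A circuit through $e$ with $\varphi_e=\lambda$ contains $f$ by the second line and has $\varphi'_f=\lambda$ by the first; a circuit through $f$ with $\varphi_f'=\lambda$ contains $e$ by the third line and has $\varphi_e=\lambda$. So the nodes of $e$ and of $f$ with value different from $\kappa$ coincide. By Lemma~\ref{lem:cone}(c) circuits as in the second and third lines exist, so $e$ has a node $\nu$ and $f$ has a node $\nu'$ with value $\kappa$. The node $\nu$ contains a circuit that avoids $f$, so $\nu\notin\mathcal N(f)$, and $\nu'$ contains a circuit that avoids $e$, so $\nu'\notin\mathcal N(e)$. Subtracting \eqref{eq:xe} for $f$ from \eqref{eq:xe} for $e$ gives $x_e-x_f=u_\nu-u_{\nu'}$, and subtracting the first equations in \eqref{eq:delta} gives $\Delta_\nu=\Delta_{\nu'}$.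
\end{proof}

By Lemma~\ref{lem:cone}(b), all elements have the same number $r\ge2$ of nodes.

\subsection{Colors}

Composing the bijections $\tau_{ef}$ along a chain transports the nodes of its first element to the nodes of its last. Different chains could a priori give different bijections. Since $\Delta$ is invariant under transport, we can exclude this by finding pairs of decompositions whose $\Delta$ tells any two nodes of one element apart. They come from vectors with all coordinates positive and one coordinate equal to $1$.

\begin{lemma}\label{lem:types}
Let $z\in L$, $z\ge\mathbf 1$ and $z_{e_0}=1$. Every directed circuit occurs in some decomposition of $z$. Every decomposition of $z$ has exactly one member through $e_0$; call the node of $e_0$ that contains it the \emph{type} of the decomposition. Every node of $e_0$ occurs as a type. If $\mathcal C,\mathcal D$ have the same type, then $\Delta=0$ on $\mathcal N(e_0)$. If they have types $\nu\ne\nu'$, then $\Delta_\nu=1$, $\Delta_{\nu'}=-1$, $\Delta=0$ on the other nodes of $e_0$, and $|\mathcal C|\not\equiv|\mathcal D|\pmod q$.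
\end{lemma}

\begin{proof}
For $C\in\mathcal K$ we have $C\le\mathbf 1\le z$, so $z-C\in L_\ge$, and $C$ together with a decomposition of $z-C$ is a decomposition of $z$. As $z_{e_0}=1$, exactly one member of a decomposition contains $e_0$. Choosing $C$ in a given node of $e_0$ shows that this node is a type. On $\mathcal N(e_0)$ the function $\mu\mapsto u_\mu(\mathcal C)$ is $1$ at the type of $\mathcal C$ and $0$ elsewhere, which gives the values of $\Delta$. By \eqref{eq:delta}, $|\mathcal C|-|\mathcal D|\equiv\lambda_{e_0}(\nu')-\lambda_{e_0}(\nu)\ne0$.
\end{proof}

\begin{lemma}\label{lem:colors}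
There is a partition $\mathcal N=\mathcal N_1\sqcup\dots\sqcup\mathcal N_r$ into \emph{colors} such that every element $e$ has exactly one node $\nu_i(e)$ in each $\mathcal N_i$, and $\tau_{ef}(\nu_i(e))=\nu_i(f)$ for adjacent $e,f$. Moreover:
\begin{itemize}
\item[(a)] for decompositions $\mathcal C,\mathcal D$ of the same vector, $\Delta(\mathcal C,\mathcal D)$ is constant on each $\mathcal N_i$;
\item[(b)] for nodes $\nu,\mu$ of the same color, $u_\nu-u_\mu$ is the restriction to $\mathcal K$ of a linear functional on $V$.
\end{itemize}
\end{lemma}

\begin{proof}
Fix $e_0\in E$ with nodes $\omega_1,\dots,\omega_r$. For a chain starting at $e_0$ and ending at $f$, let $\tau:\mathcal N(e_0)\to\mathcal N(f)$ be the composition of the bijections of Lemma~\ref{lem:adjacent} along it (the identity for the chain of length $0$); then $\Delta_{\tau(\omega)}=\Delta_\omega$ always. Let $\mathcal N_i$ be the set of all nodes $\tau(\omega_i)$, over all chains starting at $e_0$. By Lemma~\ref{lem:cone}(b) these sets cover $\mathcal N$, and every $f$ has a node in each of them. Suppose that $\tau(\omega_i)=\tau'(\omega_j)=\nu$ for two chains and $i\ne j$. Take $z$ as in Lemma~\ref{lem:cone}(d) for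 $e_0$, and decompositions of $z$ of types $\omega_i$ and $\omega_j$. Then $\Delta_\nu=\Delta_{\omega_i}=1$ and $\Delta_\nu=\Delta_{\omega_j}=-1$, a contradiction. So the $\mathcal N_i$ are disjoint, and the $r$ nodes of $f$ lie one in each. For any chain from $e_0$ to $e$ we have $\tau(\omega_i)=\nu_i(e)$; extending the chain by an adjacent $f$ gives $\tau_{ef}(\nu_i(e))=\nu_i(f)$.

Part (a) holds because $\Delta_{\tau(\omega_i)}=\Delta_{\omega_i}$. For (b) let $\nu=\nu_i(e)$, $\mu=\nu_i(f)$, and take a chain $e=e_1,\dots,e_k=f$. By Lemma~\ref{lem:adjacent} each difference $u_{\nu_i(e_j)}-u_{\nu_i(e_{j+1})}$ is either $0$ or $x_{e_j}-x_{e_{j+1}}$ on $\mathcal K$. Their sum is $u_\nu-u_\mu$.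
\end{proof}

We fix this coloring. For $q=2$, the nodes form a graph in which $e$ is an edge joining its two nodes, and the lemma says that this graph is bipartite.

\section{The polyhedron $\Pi$ and the all-ones vector}\label{sec:Pi}

In a grid every node is contained in the set of rows or in the set of columns, according to its color. So far we have colored nodes but not circuits, and nodes of different colors could intersect. In the grid it is the vector $\mathbf 1_E$ that separates rows from columns, but we do not know that $\mathbf 1_E\in V$. By \eqref{eq:full} all unbalanced vectors lie in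
\[
\Pi=\{t\in V:t_e\ge1\text{ for all }e\in E\},
\]
which is nonempty by Lemma~\ref{lem:cone}(d) and has recession cone $\sigma$. A vertex $t$ of $\Pi$ is a substitute for $\mathbf 1_E$: it is large enough for every circuit to fit below it, and so small that removing any circuit leaves $\Pi$, and hence leaves a balanced vector. For $t\in\Pi$ put $E_1(t)=\{e:t_e=1\}$.

\begin{lemma}\label{lem:vertex}
Let $t$ be a vertex of $\Pi$. Then $t\in L$ and every directed circuit meets $E_1(t)$. Fix $e_0\in E_1(t)$, say that a decomposition of $t$ has type $i$ if its type in the sense of Lemma~\ref{lem:types} is $\nu_i(e_0)$, and let $K_i(t)$ be the set of directed circuits that occur in a decomposition of $t$ of type $i$. Then $\mathcal K=K_1(t)\sqcup\dots\sqcup K_r(t)$ and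
\begin{equation}\label{eq:E1}
E_1(t)=\{e\in E:\nu_i(e)\subseteq K_i(t)\text{ for }i=1,\dots,r\}.
\end{equation}
\end{lemma}

\begin{proof}
By (P3) there are $e_1,\dots,e_d\in E_1(t)$ whose coordinate functionals form a basis of $V^*$. For any other $f$, Lemma~\ref{lem:unimod} gives $x_f=\sum_ic_ix_{e_i}$ with integers $c_i$, so $t_f=\sum_ic_i\in\mathbb Z$ and $t\in L$.

For $C\in\mathcal K$ we have $t+C\in\Pi$, and $t$ is the midpoint of $t+C$ and $t-C$. So $t-C\notin\Pi$ by (P3). This has two consequences. First, $C$ meets $E_1(t)$: otherwise $t_e\ge2$ for all $e\in C$ by integrality, and $t-C\ge\mathbf 1$. Second, $t-C\in L_\ge$ is balanced by \eqref{eq:full}. If $C$ occurred in decompositions of $t$ of two different types, their lengths would be incongruent by Lemma~\ref{lem:types}, and removing one copy of $C$ from each would show that $t-C$ is unbalanced. So the sets $K_i(t)$ are disjoint, and they cover $\mathcal K$ by Lemma~\ref{lem:types}.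

It remains to compute $t_e$. The element $e_0$ has one node of each color, so by Lemma~\ref{lem:colors}(a) the values of $\Delta$ on $\mathcal N(e_0)$ determine $\Delta$ on $\mathcal N$. By Lemma~\ref{lem:types}, two decompositions of the same type have $\Delta=0$, so $p^i_\nu=u_\nu(\mathcal C)$ for $\mathcal C$ of type $i$ is well defined; and for $i\ne j$ the difference $p^i-p^j$ is $1$ on $\mathcal N_i$, $-1$ on $\mathcal N_j$ and $0$ on the other colors. Hence for $\nu\in\mathcal N_i$ the number $h_\nu=p^j_\nu\ge0$ is the same for all $j\ne i$, and $p^i_\nu=h_\nu+1$. Summing \eqref{eq:xe} over a decomposition of type $1$ gives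
\[
t_e=\sum_{i=1}^rp^1_{\nu_i(e)}=1+\sum_{i=1}^rh_{\nu_i(e)}.
\]
So $e\in E_1(t)$ if and only if $h_\nu=0$ for all nodes $\nu$ of $e$. For $\nu\in\mathcal N_i$, the equation $h_\nu=0$ says that no decomposition of a type $j\ne i$ has a member in $\nu$, that is, $\nu\cap K_j(t)=\emptyset$ for all $j\ne i$, that is, $\nu\subseteq K_i(t)$. This proves \eqref{eq:E1}.
\end{proof}

Formula \eqref{eq:E1} recovers the vertex from the partition of $\mathcal K$. To show that the vertex is unique, we show that the partition cannot change along an edge of $\Pi$.

\begin{lemma}\label{lem:unique}
$\Pi$ has exactly one vertex, and it is $\mathbf 1_E$. In particular $\mathbf 1_E\in L$.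
\end{lemma}

\begin{proof}
Suppose that $\Pi$ has two vertices. By (P4) it has a bounded edge $[t,t']$. Put $S=E_1(t)\cap E_1(t')$; by (P3) the common kernel of the $x_e$, $e\in S$, is $\mathbb R(t'-t)$.

Every $C\in\mathcal K$ meets $S$. Otherwise $C$ lies in this kernel, so $t'-t=\mu C$ with $\mu\ne0$, and after interchanging $t$ and $t'$ we may assume $\mu>0$. By Lemma~\ref{lem:vertex} some $e\in E_1(t')$ lies in $C$, and then $1=t'_e=t_e+\mu>1$.

Let $C\in K_i(t)$ and $e\in S\cap C$. Then $C\in\nu_j(e)$ for some $j$. By \eqref{eq:E1} for $t$ we have $\nu_j(e)\subseteq K_j(t)$, so $j=i$; by \eqref{eq:E1} for $t'$ we have $\nu_i(e)\subseteq K_i(t')$. Thus $K_i(t)\subseteq K_i(t')$ for all $i$, and equality holds since both families partition $\mathcal K$. By \eqref{eq:E1}, $E_1(t)=E_1(t')=S$. But the $x_e$ with $e\in E_1(t)$ have common kernel $0$ by (P3), a contradiction.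

So there is a single vertex $t$, and $\Pi=t+\sigma$ by (P3). Hence every point of $\Pi$ is at least $t$ in every coordinate. For each $e$, Lemma~\ref{lem:cone}(d) gives a point of $\Pi$ with $e$-coordinate $1$, so $t_e=1$.
\end{proof}

The last step depends on (C3). The digraph $D_2$ of Section~\ref{sub:digraphs} satisfies (C1) and (C2): by Lemma~\ref{lem:minors} one may contract $e$ in $D_2$ and in $D_2\setminus f$ for $f\neq e$ and apply Lemma~\ref{lem:grid}, and $D_2\setminus e$ has a single directed cycle. But $t_e$ is the sum of the values on the two edges entering $v^{\rm in}$, so $t_e\ge2$ on $\Pi$ and $\mathbf 1_E\notin V$.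

Put $K_i=K_i(\mathbf 1_E)$, and for each $i$ fix a decomposition $\mathcal C_i$ of $\mathbf 1_E$ of type $i$. We collect what the rest of the proof needs.

\begin{lemma}\label{lem:ones}
For every color $i$:
\begin{itemize}
\item[(a)] $\mathcal K=K_1\sqcup\dots\sqcup K_r$, and $\nu\subseteq K_i$ for every $\nu\in\mathcal N_i$;
\item[(b)] if $C\in K_i$ and $e\in C$, then $C\in\nu_i(e)$;
\item[(c)] the members of $\mathcal C_i$ lie in $K_i$, and $u_\nu(\mathcal C_i)$ is $1$ for $\nu\in\mathcal N_i$ and $0$ for the other nodes;
\item[(d)] $|\mathcal N_i|\ge2$.
\end{itemize}
\end{lemma}

\begin{proof}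
Part (a) is Lemma~\ref{lem:vertex} with $E_1(\mathbf 1_E)=E$, since every node of color $i$ is $\nu_i(e)$ for some $e$. In (b), $C$ lies in some $\nu_j(e)\subseteq K_j$, so $j=i$. In (c), the members lie in $K_i$ by definition, so $u_\nu(\mathcal C_i)=0$ for nodes of other colors by (a); summing \eqref{eq:xe} over $\mathcal C_i$ then gives $1=u_{\nu_i(e)}(\mathcal C_i)$ for every $e$. For (d), if $\mathcal C_i$ had one member, $\mathbf 1_E$ would be an elementary vector and hence the only directed circuit, contrary to Lemma~\ref{lem:cone}(a). So $\mathcal C_i$ has at least two members. Each lies in a node of color $i$ by (b), and no such node contains two of them by (c).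
\end{proof}

\section{The ground set is a product}\label{sec:product}

We now show that every choice of one node of each color is the set of nodes of an element. The candidate for its coordinate functional is given by \eqref{eq:xe}; Farkas' lemma expresses it through actual coordinates, and the value at $\mathbf 1_E$ leaves no slack.

\begin{lemma}\label{lem:product}
The map $E\to\mathcal N_1\times\dots\times\mathcal N_r$, $e\mapsto(\nu_1(e),\dots,\nu_r(e))$, is a bijection.
\end{lemma}

\begin{proof}
If $e\neq f$ had the same nodes, then $x_e=x_f$ on $\mathcal K$ by \eqref{eq:xe}, contrary to Lemma~\ref{lem:cone}(c). So the map is injective.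

Let $\nu_i\in\mathcal N_i$ for $i=1,\dots,r$. For any $f\in E$ we have $\sum_iu_{\nu_i}=x_f+\sum_i(u_{\nu_i}-u_{\nu_i(f)})$ on $\mathcal K$, so by Lemma~\ref{lem:colors}(b) the function $\sum_iu_{\nu_i}$ is the restriction of a linear functional $g$ on $V$. It is nonnegative on $\mathcal K$, hence on $\sigma$, and (P1) gives $g=\sum_ec_ex_e$ with $c_e\ge0$. Evaluating at $\mathbf 1_E$ by summing over $\mathcal C_1$, Lemma~\ref{lem:ones}(c) gives $\sum_ec_e=g(\mathbf 1_E)=1$. Fix $e$ with $c_e>0$ and a color $i$. On $K_i$ we have $g=u_{\nu_i}$, by Lemma~\ref{lem:ones}(a).

If $C\in\nu_i$, then $C\in K_i$ and $1=g(C)=\sum_{f\in C}c_f$. As the $c_f$ are nonnegative with total sum $1$, this forces $e\in C$, and $C\in\nu_i(e)$ by Lemma~\ref{lem:ones}(b). If $C\in\nu_i(e)$, then $C\in K_i$ and $u_{\nu_i}(C)=g(C)\ge c_ex_e(C)=c_e>0$, so $C\in\nu_i$. Hence $\nu_i(e)=\nu_i$ for all $i$.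
\end{proof}

\section{Unimodularity forces a complete bipartite graph}\label{sec:unimod}

The ground set is now an $r$-dimensional grid with all sides at least $2$. Both remaining steps exhibit a relation among coordinate functionals with a coefficient of absolute value at least $2$, which Lemma~\ref{lem:unimod} forbids. Since $\mathcal K$ spans $V$, an identity between linear functionals may be checked on $\mathcal K$.

\subsection{Two colors}

A grid of dimension three contains a $2\times2\times2$ cube, and a function on the cube that is a sum of functions of one coordinate each has its value at a corner determined by the opposite corner and that corner's three neighbors, with a coefficient $-2$.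

\begin{lemma}\label{lem:twocolors}
$r=2$.
\end{lemma}

\begin{proof}
Suppose $r\ge3$. By Lemma~\ref{lem:ones}(d) choose distinct $\nu_i,\nu_i'\in\mathcal N_i$ for $i=1,2,3$, and fix one node of each further color. For $a,b,c\in\{1,2\}$ let $x_{abc}$ be the coordinate functional of the element given by Lemma~\ref{lem:product} whose node of color $i\le3$ is $\nu_i$ or $\nu_i'$ according as the $i$-th index is $1$ or $2$, and whose other nodes are the fixed ones. These eight elements are distinct. Let $y_i$ be the linear functional with $y_i=u_{\nu_i}-u_{\nu_i'}$ on $\mathcal K$ (Lemma~\ref{lem:colors}(b)). By \eqref{eq:xe},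
\[
x_{211}=x_{111}-y_1,\quad x_{121}=x_{111}-y_2,\quad x_{112}=x_{111}-y_3,\quad x_{222}=x_{111}-y_1-y_2-y_3,
\]
and therefore
\[
x_{222}=x_{211}+x_{121}+x_{112}-2x_{111}.
\]
The functionals $x_{111},y_1,y_2,y_3$ are independent. Let $kx_{111}+\sum_ik_iy_i=0$. Summing over $\mathcal C_1$ gives $y_i(\mathbf 1_E)=0$ by Lemma~\ref{lem:ones}(c), while $x_{111}(\mathbf 1_E)=1$, so $k=0$. On $K_i$ the functionals $y_j$ with $j\ne i$ vanish and $y_i$ does not, because $\nu_i\ne\nu_i'$ are subsets of $K_i$; so $k_i=0$. Hence $x_{111},x_{211},x_{121},x_{112}$, which span the same space, are independent, and the coefficient $-2$ contradicts Lemma~\ref{lem:unimod}.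
\end{proof}

Write $\mathcal A=\mathcal N_1$ and $\mathcal B=\mathcal N_2$, and identify $E$ with $\mathcal A\times\mathcal B$, writing $\alpha\beta$ for the element with nodes $\alpha,\beta$. Then
\begin{equation}\label{eq:grid}
x_{\alpha\beta}=u_\alpha+u_\beta\ \text{ on }\mathcal K,\qquad u_\alpha=0\ \text{ on }K_2,\qquad u_\beta=0\ \text{ on }K_1 .
\end{equation}

\subsection{Independence of the nodes}

By \eqref{eq:grid}, a circuit $C\in K_1$ is the union of the rows $\alpha$ with $C\in\alpha$, and a circuit in $K_2$ is a union of columns. So $V$ is contained in the cut space of the complete bipartite graph on $\mathcal A\cup\mathcal B$, and it would be smaller if the $u_\alpha$ satisfied a linear relation. For instance, if there were four rows $R_1,\dots,R_4$ and $K_1$ consisted of the four unions $R_i\cup R_j$ with $i\in\{1,2\}$, $j\in\{3,4\}$, we would have $u_1+u_2=u_3+u_4$. A relation inside one column is compatible with Lemma~\ref{lem:unimod}; the contradiction appears when it is spread over two columns.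

\begin{lemma}\label{lem:independent}
The functions $u_\nu$, $\nu\in\mathcal A\cup\mathcal B$, on $\mathcal K$ are linearly independent.
\end{lemma}

\begin{proof}
The $u_\alpha$ are supported in $K_1$ and the $u_\beta$ in $K_2$, and these sets are disjoint. So it suffices to treat each family separately, and as the two colors play the same role we treat $\mathcal A$. Let $\Gamma\subseteq\mathcal A$ be minimal such that $\{u_\alpha:\alpha\in\Gamma\}$ is dependent, say $\sum_{\alpha\in\Gamma}a_\alpha u_\alpha=0$ with all $a_\alpha\ne0$.

\emph{The coefficients.} Summing the relation over $\mathcal C_1$ gives $\sum_\Gamma a_\alpha=0$ by Lemma~\ref{lem:ones}(c). Fix $\beta\in\mathcal B$. By \eqref{eq:grid}, $\sum_\Gamma a_\alpha x_{\alpha\beta}=\sum_\Gamma a_\alpha u_\alpha+\bigl(\sum_\Gamma a_\alpha\bigr)u_\beta=0$ on $\mathcal K$, hence on $V$. Every proper subfamily of $\{x_{\alpha\beta}:\alpha\in\Gamma\}$ is independent, because $x_{\alpha\beta}=u_\alpha$ on $K_1$ and $\Gamma$ is minimal. Solving the relation for one of the $x_{\alpha\beta}$ and applying Lemma~\ref{lem:unimod}, we see that all ratios of the $a_\alpha$ are $\pm1$. After scaling, $\Gamma=P\sqcup N$ with $\sum_Pu_\alpha=\sum_Nu_\alpha$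 and $|P|=|N|=s\ge1$. If $s=1$, two distinct nodes would have the same indicator function. So $s\ge2$.

\emph{Two columns.} By Lemma~\ref{lem:ones}(d) there are distinct $\beta_1,\beta_2\in\mathcal B$. Take $\gamma\in P$ and $\eta\in N$. By \eqref{eq:grid}, on $\mathcal K$,
\[
\sum_{\alpha\in P}x_{\alpha\beta_1}-\sum_{\alpha\in N}x_{\alpha\beta_2}=\sum_Pu_\alpha-\sum_Nu_\alpha+s\,(u_{\beta_1}-u_{\beta_2})=s\,(x_{\gamma\beta_1}-x_{\gamma\beta_2}).
\]
Solving for $x_{\eta\beta_2}$ we obtain, on $V$,
\[
x_{\eta\beta_2}=\sum_{\alpha\in P\setminus\gamma}x_{\alpha\beta_1}+(1-s)\,x_{\gamma\beta_1}+s\,x_{\gamma\beta_2}-\sum_{\alpha\in N\setminus\eta}x_{\alpha\beta_2}.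
\]
The elements on the right are distinct and different from $\eta\beta_2$. Their functionals are independent. Indeed, restrict a vanishing combination to $K_1$, where $x_{\alpha\beta_j}=u_\alpha$. Since $\{u_\alpha:\alpha\in\Gamma\setminus\eta\}$ is independent and only $\gamma$ occurs twice, all coefficients vanish except possibly those of $x_{\gamma\beta_1}$ and $x_{\gamma\beta_2}$, which are $k$ and $-k$ for some $k$. What remains is $k(u_{\beta_1}-u_{\beta_2})=0$, and $k=0$ because $\beta_1\ne\beta_2$. Lemma~\ref{lem:unimod} now gives $s\in\{0,\pm1\}$, a contradiction.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:critical}]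
Let $m=|\mathcal A|$ and $n=|\mathcal B|$; both are at least $2$ by Lemma~\ref{lem:ones}(d). A vector $y\in\mathbb R^E$ lies in $V^\perp$ if and only if $\sum_ey_ex_e=0$ on $\mathcal K$. By \eqref{eq:grid},
\[
\sum_ey_ex_e=\sum_{\alpha\in\mathcal A}\Bigl(\sum_{\beta\in\mathcal B}y_{\alpha\beta}\Bigr)u_\alpha+\sum_{\beta\in\mathcal B}\Bigl(\sum_{\alpha\in\mathcal A}y_{\alpha\beta}\Bigr)u_\beta ,
\]
and by Lemma~\ref{lem:independent} this vanishes if and only if $y$ is orthogonal to all rows and columns of $\mathcal A\times\mathcal B$. So $V$ is the span of the rows and columns, which is the cut space of $\vec K_{m,n}$ with tails $\mathcal A$ and heads $\mathcal B$. The signed circuits are the sign patterns of the elementary vectors of the space, so $M\cong M^*(\vec K_{m,n})$. By (C1) and Lemma~\ref{lem:grid}(b), $m\not\equiv n\pmod q$.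
\end{proof}

This completes the proofs of Theorems~\ref{thm:parity} and~\ref{thm:main}.

\section{Other groups, and the role of regularity}\label{sec:remarks}

\begin{remark}[Weights in an abelian group]
Let $\Gamma$ be an abelian group and $\gamma\in\Gamma$, and ask for $w:E\to\Gamma$ with $\sum_{e\in C}w(e)=\gamma$ for every directed circuit $C$ of a regular oriented matroid $M$. For $\gamma=0$ the weight $w=0$ works. For $\gamma\ne0$ let $q$ be the order of $\gamma$, with $q=0$ if the order is infinite. Then $w$ exists if and only if $M$ is $q$-good, so Theorem~\ref{thm:main} holds for this question as well. Indeed, a weight in $\mathbb Z_q$ gives one in $\langle\gamma\rangle\cong\mathbb Z_q$. Conversely, if $w$ exists, then $|\mathcal C|\gamma=\sum_ez_ew(e)$ for every decomposition $\mathcal C$ of $z$, so $|\mathcal C|$ modulo $q$ depends only on $z$, and Lemma~\ref{lem:balanced} applies.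
\end{remark}

\begin{remark}[Regularity cannot be dropped]
Regularity makes the directed circuits $0/1$-vectors that generate $L_\ge$, on which Lemmas~\ref{lem:balanced} and~\ref{lem:minors} rest, and through Lemma~\ref{lem:unimod} it gives the integrality of the vertices of $\Pi$ and the two lemmas of Section~\ref{sec:unimod}. Without it Theorem~\ref{thm:parity} is false. Let $\ell_1,\dots,\ell_6$ be linear forms on $\mathbb R^3$ such that $\{\ell_1\ge0,\dots,\ell_6\ge0\}$ is the cone over a convex hexagon, with the sides numbered cyclically. Let $M$ be the oriented matroid on $\{1,\dots,6\}$ of a real matrix with kernel $V=\{(\ell_1(p),\dots,\ell_6(p)):p\in\mathbb R^3\}$. At a vertex $p$ of the hexagon, $\ell_i$ and $\ell_{i+1}$ vanish and the other four forms are positive; as $\ell_i=\ell_{i+1}=0$ defines a line, the corresponding vector of $V$ is elementary. So the complement of each pair $\{i,i+1\}$ is a directed circuit. The complements of $\{1,2\}$, $\{3,4\}$ and $\{5,6\}$ cover every element exactly twice, so they cannot all meet a set $J$ in an odd number of elements, and $M$ is even. A matroid $M^*(\vec K_{m,n})$ with $m,n\ge2$ and $m+n$ odd has at least six elements, with equality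 only for $\{m,n\}=\{2,3\}$. A $\mathsf{GB}$-minor of $M$ isomorphic to it would be $M$ itself; but $M$ has a directed circuit with four elements, whereas the stars of $K_{2,3}$ have two or three.
\end{remark}

\begin{thebibliography}{1}

\bibitem{HSW}
Karl Heuer, Raphael Steiner, Sebastian Wiederrecht,
\emph{Even Circuits in Oriented Matroids},
arXiv:2010.08988 (2020).

\end{thebibliography}
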